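\title{Property $C$ and continuous selections into $G_\delta$-subsets of Banach spaces}

\begin{abstract}
We show that a paracompact space $X$ is a $C$-space if and only if, for every $G_\delta$-subset $Y$ of a Banach space, each lower semicontinuous mapping from $X$ to $Y$ with nonempty convex values closed in $Y$ has a continuous selection. Necessity is a theorem of Gutev and Valov. We prove sufficiency, for an arbitrary topological space $X$ and using only convex sets $Y$. The test set consists of the consistent families of probability vectors that are uniformly singular to all evenly spread families. If every open cover of $X$ has a subcover of cardinality at most $\kappa$, then a single convex $G_\delta$-subset of the Hilbert space $\ell_2(\kappa)$ suffices as a test set.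
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Banach spaces are real, paracompact and compact spaces are Hausdorff, and $\mathbb N=\{1,2,\dots\}$. A \emph{$G_\delta$-set} is a countable intersection of open sets. We use two facts: a closed subset of a metric space is a $G_\delta$-set, and a $G_\delta$-subset of a $G_\delta$-subspace is a $G_\delta$-set in the whole space.

\subsection*{Selections}
A \emph{multivalued mapping} $F:X\to Y$ assigns to each $x\in X$ a nonempty set $F(x)\subset Y$. It is \emph{lower semicontinuous} (LSC) if $\{x\in X:F(x)\cap U\ne\emptyset\}$ is open for every open $U\subset Y$. When $Y$ is a metric space this says: for every $x_0\in X$, $p\in F(x_0)$ and $\varepsilon>0$, the sets $F(x)$ meet the $\varepsilon$-ball about $p$ for all $x$ in a neighborhood of $x_0$. A \emph{selection} of $F$ is a map $f:X\to Y$ with $f(x)\in F(x)$ for all $x$. For a subset $Y$ of a Banach space $B$, not necessarily convex, we say that the pair $(X,Y)$ has the \emph{selection property} if each LSC mapping $F:X\to Y$ whose values are convex and closed in $Y$ has a continuous selection.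

The words ``closed in $Y$'' carry the difficulty. Let $X$ be paracompact and $\varepsilon>0$. The sets $\{x:\operatorname{dist}(p,F(x))<\varepsilon\}$, $p\in Y$, form an open cover of $X$; if $\{\varphi_p\}$ is a subordinate partition of unity, then $\sum_p\varphi_p(x)\,p$ lies within $\varepsilon$ of the convex set $F(x)$. A limit of such approximate selections takes its value at $x$ in the closure of $F(x)$ in $B$, and this closure may leave $Y$. To remain in $Y=\bigcap_nO_n$, with $O_n$ open in $B$, a construction has to respect countably many open conditions at once. The following property of $X$ concerns countably many open covers at once.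

\subsection*{Property $C$}
A family $\mathcal V$ of sets \emph{refines} a family $\mathcal U$ if each member of $\mathcal V$ is contained in a member of $\mathcal U$. A space $X$ is a \emph{$C$-space} if for every sequence $(\mathcal U_n)_{n\in\mathbb N}$ of open covers of $X$ there is a sequence $(\mathcal V_n)_{n\in\mathbb N}$ such that each $\mathcal V_n$ is a family of pairwise disjoint open sets refining $\mathcal U_n$, and $\bigcup_n\mathcal V_n$ covers $X$. Each cover may be used only once, for one disjoint family.

\begin{example}\label{ex:cubes}
(a) \emph{The interval $[0,1]$ is a $C$-space.} Let $\delta$ be a common Lebesgue number of $\mathcal U_1$ and $\mathcal U_2$, and divide $[0,1]$ by points $t_0<\dots<t_k$ into intervals of equal length $h<\delta$. Let $\mathcal V_1$ consist of the intervals $(t_{r-1},t_r)$, let $\mathcal V_2$ consist of the open $h/2$-neighborhoods of the points $t_r$, and let $\mathcal V_n=\emptyset$ for $n\ge3$. Since $[0,1]$ is connected, one family cannot suffice unless its cover contains $[0,1]$ itself.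

(b) \emph{The Hilbert cube $Q=[0,1]^{\mathbb N}$ is not a $C$-space.} Let $\mathcal U_n$ consist of the two sets $\{x_n<1\}$ and $\{x_n>0\}$, and suppose that families $\mathcal V_n$ exist. Let $L_n$ be the union of the members of $\mathcal V_n$ contained in $\{x_n<1\}$, and $R_n$ the union of the other members. Then $L_n$ and $R_n$ are disjoint open sets, $L_n$ misses the face $\{x_n=1\}$, and $R_n$ misses the face $\{x_n=0\}$. By compactness the sets $L_n,R_n$ with $n\le k$ cover $Q$ for some $k$. On the cube $K=\{x\in Q:x_n=0\text{ for }n>k\}\cong[0,1]^k$ put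
\[
\psi_n(x)=\operatorname{dist}(x,K\setminus L_n)-\operatorname{dist}(x,K\setminus R_n)\qquad(n\le k).
\]
Then $\psi_n>0$ on $L_n$, $\psi_n<0$ on $R_n$ and $\psi_n=0$ elsewhere; in particular $\psi_n\ge0$ where $x_n=0$ and $\psi_n\le0$ where $x_n=1$. By Brouwer's fixed point theorem the map $x\mapsto\big(\min\{1,\max\{0,x_n+\psi_n(x)\}\}\big)_{n\le k}$ of $K$ has a fixed point $x$. If $0<x_n<1$, then $\psi_n(x)=0$. If $x_n=0$, then $\psi_n(x)\le0$, and if $x_n=1$, then $\psi_n(x)\ge0$; with the signs on the faces this again gives $\psi_n(x)=0$. So $x$ lies in no $L_n\cup R_n$ with $n\le k$, a contradiction.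
\end{example}

Property $C$ is thus a restriction of dimensional type, and it fails for some compact metric spaces. It is sufficient for the selection property.

\begin{theorem}[Gutev and Valov]\label{thm:GV}
If $X$ is a paracompact $C$-space, then $(X,Y)$ has the selection property for every $G_\delta$-subset $Y$ of a Banach space.
\end{theorem}

We use this theorem without proof. The problem, posed in \cite{RS}, is whether the converse holds: are the following statements equivalent for every paracompact space $X$?
\begin{itemize}
\item[(1)] $X$ is a $C$-space.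
\item[(2)] $(X,Y)$ has the selection property for every Banach space $B$ and every $G_\delta$-subset $Y\subset B$.
\end{itemize}
Both statements quantify over a sequence, of covers in (1) and of open sets defining $Y$ in (2), which suggests a positive answer. To prove it one has to encode a given sequence of covers into one multivalued mapping whose selections produce the disjoint families.

\begin{theorem}\label{thm:main}
For every paracompact space $X$, statements $(1)$ and $(2)$ are equivalent.
\end{theorem}

By Theorem~\ref{thm:GV} only (2)$\Rightarrow$(1) needs a proof. It holds without paracompactness and with convex test sets only.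

\begin{theorem}\label{thm:converse}
Let $X$ be a topological space such that $(X,Y)$ has the selection property for every convex $G_\delta$-subset $Y$ of a Banach space. Then $X$ is a $C$-space.
\end{theorem}

The test set depends only on the index sets of the covers, and it can be placed in a Hilbert space.

\begin{theorem}\label{thm:hilbert}
Let $\kappa$ be an infinite cardinal and let $Y_\kappa$ be the set defined in Section~\ref{sec:hilbert}, which depends only on $\kappa$.
\begin{itemize}
\item[(i)] $Y_\kappa$ is a convex $G_\delta$-subset of the Hilbert space $\ell_2(\kappa)$.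
\item[(ii)] Let $X$ be a paracompact space such that each open cover of $X$ has a subcover of cardinality at most $\kappa$. Then $(1)$, $(2)$ and the statement
\begin{itemize}
\item[(3)] $(X,Y_\kappa)$ has the selection property
\end{itemize}
are equivalent. The implications $(2)\Rightarrow(3)\Rightarrow(1)$ hold for every topological space $X$ with this covering property. In particular, for Lindel\"of $X$ the single convex $G_\delta$-set $Y_\omega\subset\ell_2$ suffices.
\item[(iii)] A compact space $X$ is a $C$-space if and only if $(X,Y)$ has the selection property for all those convex $G_\delta$-sets $Y\subset\ell_2$ that lie in a compact convex subset of $\ell_2$.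
\end{itemize}
\end{theorem}

With Example~\ref{ex:cubes}(b), part (ii) says that some LSC mapping $Q\to Y_\omega\subset\ell_2$ with convex values closed in $Y_\omega$ has no continuous selection.

The proof has three steps. Section~\ref{sec:onecover} treats one cover: a continuous choice of weights on its members yields $m$ disjoint families that cover all points at which some weight exceeds $1/(m+1)$. Section~\ref{sec:encoding} encodes a sequence of covers into a mapping whose values are consistent families of weights, and reduces Theorem~\ref{thm:converse} to a question in which $X$ no longer appears: to find a convex $G_\delta$-set that contains all point masses and no evenly spread family. Section~\ref{sec:testset} constructs this set.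

\section{One cover: disjoint families from weights}\label{sec:onecover}

For a nonempty set $I$ let $\ell_1(I)$ be the Banach space of absolutely summable real families $a=(a(i))_{i\in I}$ with the norm $\|a\|_1=\sum_i|a(i)|$, let $e_i$ be the $i$th unit vector, and let
\[
P(I)=\{a\in\ell_1(I):a\ge0,\ \|a\|_1=1\}
\]
be the set of \emph{probability vectors}. We write $a(A)=\sum_{i\in A}a(i)$ for $A\subset I$. Let $\{W(i)\}_{i\in I}$ be an indexed family of subsets of $X$. A map $g:X\to P(I)$, with coordinates $g_i(x)=g(x)(i)$, is \emph{subordinate} to this family if $g_i(x)>0$ implies $x\in W(i)$. Recall that every indexed open cover of a paracompact space has a locally finite partition of unity $\{g_i\}_{i\in I}$ with $\{g_i>0\}\subset W(i)$. It defines a continuous subordinate map, because near each point only finitely many $g_i$ are nonzero.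

\begin{lemma}\label{lem:stars}
Let $g:X\to P(I)$ be continuous and subordinate to $\{W(i)\}_{i\in I}$. For a nonempty finite set $s\subset I$ put, with $\sup\emptyset=0$,
\[
G_s=\Big\{x\in X:\ \min_{i\in s}g_i(x)>\sup_{i\in I\setminus s}g_i(x)\Big\},\qquad \mathcal V_j=\{G_s:|s|=j\}\quad(j\ge1).
\]
\begin{itemize}
\item[(a)] Each $\mathcal V_j$ is a family of pairwise disjoint open sets refining $\{W(i)\}_{i\in I}$.
\item[(b)] $\bigcup_{j\ge1}\mathcal V_j$ covers $X$, and $\mathcal V_1\cup\dots\cup\mathcal V_m$ covers the set of all $x$ with $g_i(x)>\frac1{m+1}$ for some $i$.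
\end{itemize}
\end{lemma}

\begin{proof}
(a) The functions $a\mapsto\min_{i\in s}a(i)$ and $a\mapsto\sup_{i\notin s}a(i)$ are $1$-Lipschitz on $P(I)$, since $|a(i)-a'(i)|\le\|a-a'\|_1$ for all $i$. So $G_s$ is open. If $x\in G_s$ and $i\in s$, then $g_i(x)>0$, hence $x\in W(i)$; thus $G_s\subset W(i)$. Let $s\ne s'$ with $|s|=|s'|$. Because the cardinalities agree, there are $i\in s\setminus s'$ and $i'\in s'\setminus s$, and a point $x\in G_s\cap G_{s'}$ would satisfy $g_i(x)>g_{i'}(x)>g_i(x)$.

(b) Fix $x$ and let $M=\sup_ig_i(x)>0$. As the weights sum to $1$, only finitely many of them exceed $M/2$. Hence the supremum is attained, the set $s=\{i:g_i(x)=M\}$ is finite and nonempty, and $\sup_{i\notin s}g_i(x)<M$. So $x\in G_s\in\mathcal V_{|s|}$. Finally $|s|\,M\le1$, so $M>\frac1{m+1}$ gives $|s|<m+1$.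
\end{proof}

\begin{example}\label{ex:interval}
Let $X=[0,1]$, $W(0)=[0,1)$, $W(1)=(0,1]$ and $g(x)=(1-x,x)$. Then
\[
G_{\{0\}}=[0,\tfrac12),\qquad G_{\{1\}}=(\tfrac12,1],\qquad G_{\{0,1\}}=(0,1).
\]
The family $\mathcal V_1$ covers exactly the points at which one weight exceeds $\frac12$. It misses the point $\frac12$, where the weight is evenly spread, and $\mathcal V_2$ is needed there. So the strict inequality in (b) cannot be relaxed.
\end{example}

If $X$ is paracompact and the sequence $(\mathcal U_n)$ is constant, the lemma applied to one partition of unity gives all the families required by property $C$. The difficulty lies in sequences of finer and finer covers: one subordinate map refines only finitely many of them in general, so only finitely many of its families $\mathcal V_j$ may be used. We therefore arrange the covers in a triangle $\mathcal U_{m,j}$, $1\le j\le m$, take a common refinement $\mathcal W_m$ of the $m$th row, and spend $m$ families on $\mathcal W_m$. By Lemma~\ref{lem:stars} it is enough to find continuous maps $g^m$ subordinate to $\mathcal W_m$ such that \emph{for every $x$ there is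 a level $m$ at which some weight of $g^m(x)$ exceeds $\frac1{m+1}$}.

\section{Encoding a sequence of covers}\label{sec:encoding}

\subsection*{Consistent families of weights}
Let $(I_m)_{m\ge1}$ be nonempty sets, $\Gamma_m=I_1\times\dots\times I_m$ and $Z=\prod_mI_m$. Elements $c=(c_1,\dots,c_m)$ of $\Gamma_m$ are called \emph{cells of level $m$}, and $z|m=(z_1,\dots,z_m)$ for $z\in Z$. Let $B$ be the space of all sequences $p=(p^m)_{m\ge1}$ with $p^m\in\ell_1(\Gamma_m)$ and
\[
\|p\|=\sum_m2^{-m}\|p^m\|_1<\infty .
\]
It is a weighted $\ell_1$-space over $\bigsqcup_m\Gamma_m$, hence a Banach space, and $\|p^m\|_1\le2^m\|p\|$.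

A map $\pi:I\to J$ induces the linear map $\pi_*:\ell_1(I)\to\ell_1(J)$, $(\pi_*a)(j)=\sum_{\pi(i)=j}a(i)$. By the triangle inequality $\|\pi_*a\|_1\le\|a\|_1$, and $\pi_*P(I)\subset P(J)$. Let $D\subset B$ be the set of all $p$ such that, for all $m$,
\begin{equation}\label{eq:D}
p^m\in P(\Gamma_m),\qquad \sum_{i\in I_{m+1}}p^{m+1}(c,i)=p^m(c)\quad(c\in\Gamma_m).
\end{equation}
The second condition, \emph{consistency}, says that $p^m=\pi_*p^{m+1}$ for the projection $\pi:\Gamma_{m+1}\to\Gamma_m$. All conditions are preserved by convex combinations and by limits in $B$, so $D$ is convex and closed. One should think of $p\in D$ as a probability measure on $Z$ and of $p^m(c)$ as the measure of the set $\{z:z|m=c\}$; no measure theory is used below. For $z\in Z$ the \emph{point mass} $\delta_z\in D$ is given by $\delta_z^m=e_{z|m}$. Let $E\subset D$ be the set of finite convex combinations of point masses.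

The next lemma says that $E$ is dense in $D$, and more: only finitely many coordinates of the approximating points are prescribed. This freedom is the source of lower semicontinuity.

\begin{lemma}\label{lem:approx}
Let $p\in D$ and $0<\varepsilon<1$. There are a level $m$, a nonempty finite set $A\subset\{c\in\Gamma_m:p^m(c)>0\}$ and numbers $t_c>0$ $(c\in A)$ with sum $1$ such that $\|p-\sum_{c\in A}t_c\delta_{z^c}\|<\varepsilon$ for every choice of points $z^c\in Z$ with $z^c|m=c$.
\end{lemma}

\begin{proof}
Choose $m$ with $2^{1-m}<\varepsilon/2$, then a finite set $A$ of cells of positive weight with $p^m(A)>1-\varepsilon/4$, and put $t_c=p^m(c)/p^m(A)\ge p^m(c)$. Let $q=\sum_{c\in A}t_c\delta_{z^c}$. Then $q^m=\sum_{c\in A}t_ce_c$ and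
\[
\|q^m-p^m\|_1=\sum_{c\in A}(t_c-p^m(c))+\sum_{c\notin A}p^m(c)=2(1-p^m(A))<\varepsilon/2 .
\]
For $k\le m$, consistency gives $q^k-p^k=\pi_*(q^m-p^m)$ for the projection $\pi:\Gamma_m\to\Gamma_k$, so $\|q^k-p^k\|_1<\varepsilon/2$. For $k>m$ we use $\|q^k-p^k\|_1\le2$. Hence $\|q-p\|<\varepsilon/2+\sum_{k>m}2^{1-k}=\varepsilon/2+2^{1-m}<\varepsilon$.
\end{proof}

\subsection*{The mapping attached to the covers}
Let $X$ be a nonempty topological space and let $\mathcal W_m=\{W_m(i):i\in I_m\}$, $m\ge1$, be indexed open covers of $X$; different indices may give the same set. For $c\in\Gamma_m$ put $W(c)=W_1(c_1)\cap\dots\cap W_m(c_m)$, and for $x\in X$ put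
\begin{gather*}
Z(x)=\{z\in Z:\ x\in W_m(z_m)\text{ for all }m\},\\
D(x)=\{p\in D:\ p^m(c)=0\text{ whenever }m\ge1,\ c\in\Gamma_m,\ x\notin W(c)\}.
\end{gather*}
The set $Z(x)$ is nonempty because each $\mathcal W_m$ is a cover. The set $D(x)$ is closed and convex, being cut out of $D$ by the vanishing of continuous linear functionals, and $\delta_z\in D(x)$ for $z\in Z(x)$.

\begin{remark}\label{rem:product}
The mapping $x\mapsto D(x)$ cannot detect property $C$: on every paracompact space it has a continuous selection. Take locally finite partitions of unity $g^m$ subordinate to $\mathcal W_m$ and put $f(x)^m(c)=g^1_{c_1}(x)\cdots g^m_{c_m}(x)$. Then $f(x)\in D(x)$; consistency holds because $\sum_ig^{m+1}_i(x)=1$. Each $x\mapsto f(x)^m$ is continuous by local finiteness, and the levels above $m$ contribute at most $2^{1-m}$ to $\|f(x)-f(x')\|$, so $f$ is continuous. Nothing forces such a selection to have a large weight.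
\end{remark}

The families to be excluded are the evenly spread ones:
\[
\Lambda=\Big\{\lambda\in D:\ \lambda^m(c)\le\tfrac1{m+1}\ \text{ for all $m$ and all }c\in\Gamma_m\Big\}.
\]

\begin{proposition}\label{prop:reduction}
\begin{itemize}
\item[(a)] Let $Y$ be a convex set with $E\subset Y\subset D$. Then $F(x)=D(x)\cap Y$ defines an LSC mapping $F:X\to Y$ with nonempty convex values closed in $Y$.
\item[(b)] Let $f:X\to D$ be continuous with $f(x)\in D(x)\setminus\Lambda$ for all $x$. Then there are families $\mathcal V_{m,j}$, $1\le j\le m$, of pairwise disjoint open sets such that $\mathcal V_{m,j}$ refines $\mathcal W_m$ and $\bigcup_{m,j}\mathcal V_{m,j}$ covers $X$.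
\end{itemize}
\end{proposition}

\begin{proof}
(a) The set $F(x)$ is convex and closed in $Y$ because $D(x)$ is convex and closed and $Y$ is convex. It contains $\delta_z$ for $z\in Z(x)$. Let $p\in F(x_0)$ and $0<\varepsilon<1$, and take $m$, $A$, $t_c$ from Lemma~\ref{lem:approx}. The set $N=\bigcap_{c\in A}W(c)$ is a finite intersection of open sets. It contains $x_0$, since $p\in D(x_0)$ and $p^m(c)>0$ for $c\in A$. Let $x\in N$. For $c\in A$ choose $z^c\in Z$ with $z^c|m=c$ and $x\in W_k(z^c_k)$ for all $k>m$. As $x\in W(c)$, we have $z^c\in Z(x)$. So $q=\sum_{c\in A}t_c\delta_{z^c}$ lies in $D(x)$ by convexity and in $E\subset Y$, and $\|q-p\|<\varepsilon$. Thus $F(x)$ meets the $\varepsilon$-ball about $p$ for all $x\in N$.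

(b) Let $\pi^m:\Gamma_m\to I_m$ be the last coordinate, $\pi^m(c)=c_m$, and put $g^m(x)=\pi^m_*\big(f(x)^m\big)\in P(I_m)$, that is,
\[
g^m_i(x)=\sum_{c\in\Gamma_m,\ c_m=i}f(x)^m(c).
\]
The map $g^m$ is continuous as a composition of $f$ with bounded linear maps. It is subordinate to $\mathcal W_m$: if $g^m_i(x)>0$, then $f(x)^m(c)>0$ for some $c$ with $c_m=i$, and $f(x)\in D(x)$ gives $x\in W(c)\subset W_m(i)$. Let $\mathcal V_{m,j}$, $1\le j\le m$, be the first $m$ families given by Lemma~\ref{lem:stars} for $g^m$. By part (a) of that lemma it remains to see that they cover $X$. Let $x\in X$. Since $f(x)\in D\setminus\Lambda$, there are $m$ and $c\in\Gamma_m$ with $f(x)^m(c)>\frac1{m+1}$. Then $g^m_{c_m}(x)\ge f(x)^m(c)>\frac1{m+1}$, and Lemma~\ref{lem:stars}(b) puts $x$ in a member of $\mathcal V_{m,1}\cup\dots\cup\mathcal V_{m,m}$.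
\end{proof}

It remains to find a convex $G_\delta$-set $Y$ with $E\subset Y\subset D\setminus\Lambda$. This shows why the number of families must grow with the level. With one family per level the bound in the definition of $\Lambda$ would be $\frac12$ throughout, and $\frac12(\delta_z+\delta_{z'})\in E$ would satisfy it whenever $z_1\ne z'_1$.

\section{A convex $G_\delta$-set between $E$ and $D\setminus\Lambda$}\label{sec:testset}

Neither extreme candidate works.

\begin{example}\label{ex:candidates}
Let $I_m=\{0,1\}$ for all $m$, and let $\lambda\in D$ be given by $\lambda^m(c)=2^{-m}$. Then $\lambda\in\Lambda$, since $2^m\ge m+1$.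

(a) \emph{$D\setminus\Lambda$ is open in $D$ but not convex.} For $a\in\{0,1\}$ let $p_a^m(c)=2^{1-m}$ if $c_1=a$ and $p_a^m(c)=0$ otherwise. Then $p_a\in D$, and $p_a\notin\Lambda$ because $p_a^1(a)=1$; but $\frac12(p_0+p_1)=\lambda$.

(b) \emph{$E$ is convex but not a $G_\delta$-set.} Let $S_n$ be the set of $p\in D$ with at most $n$ cells of positive weight at each level. It is closed, and $E\subset\bigcup_nS_n$. For $p\in S_n$ and $0<t\le1$, the point $(1-t)p+t\lambda\in D$ has $2^m$ cells of positive weight at level $m$, so it is not in $S_n$, and it tends to $p$ as $t\to0$. Hence each $D\setminus S_n$ is open and dense in $D$. The set $E$ is dense in $D$ by Lemma~\ref{lem:approx}. If it were a $G_\delta$-set, the Baire category theorem in the complete space $D$ would give a point of $E$ outside all $S_n$.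
\end{example}

In (a) convexity fails because each $p_a$ shares half of its weight with $\lambda$. One should ask instead that $p$ share, in the limit, no weight with the elements of $\Lambda$. For $a,b\in P(\Gamma)$ define the \emph{overlap}
\[
\operatorname{ov}(a,b)=\sum_{c\in\Gamma}\min\{a(c),b(c)\}=1-\tfrac12\|a-b\|_1 ,
\]
where the second form follows from $\min\{u,v\}=\frac12(u+v-|u-v|)$. It equals $1$ when $a=b$ and $0$ when $a$ and $b$ have disjoint supports. For a fixed $\lambda$ the condition $\inf_m\operatorname{ov}(p^m,\lambda^m)=0$ defines a $G_\delta$-set, but imposing it for each $\lambda\in\Lambda$ separately gives an intersection over a set that may be uncountable. To keep the description countable we take the supremum over $\Lambda$ first. For $p\in D$ put, with $\sup\emptyset=0$,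
\[
o_m(p)=\sup_{\lambda\in\Lambda}\operatorname{ov}(p^m,\lambda^m),\qquad Y=\{p\in D:\ \inf_mo_m(p)=0\}.
\]
For every finite set $A\subset\Gamma_m$, bounding the minimum by $\lambda^m(c)$ on $A$ and by $p^m(c)$ off $A$ gives
\begin{equation}\label{eq:bound}
o_m(p)\le\frac{|A|}{m+1}+1-p^m(A).
\end{equation}
So $o_m(p)$ is small when almost all the weight of $p^m$ sits on few cells compared with $m+1$. If $\Lambda=\emptyset$, as happens when $|\Gamma_m|\le m$ for some $m$, then $Y=D$.

\begin{lemma}\label{lem:Y}
\begin{itemize}
\item[(a)] $o_{m+1}(p)\le o_m(p)$ for all $p\in D$; hence $Y=\{p\in D:\lim_mo_m(p)=0\}$.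
\item[(b)] $Y$ is a $G_\delta$-subset of $D$ and of $B$.
\item[(c)] $Y$ is convex.
\item[(d)] $E\subset Y\subset D\setminus\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For nonnegative summable families, $\sum_i\min\{u_i,v_i\}\le\min\{\sum_iu_i,\sum_iv_i\}$. Fix $\lambda\in\Lambda$ and apply this to $u_i=p^{m+1}(c,i)$ and $v_i=\lambda^{m+1}(c,i)$. By the consistency of $p$ and $\lambda$ the right side is $\min\{p^m(c),\lambda^m(c)\}$. Summing over $c\in\Gamma_m$ gives $\operatorname{ov}(p^{m+1},\lambda^{m+1})\le\operatorname{ov}(p^m,\lambda^m)$, and we take the supremum over $\lambda$.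

(b) From $|\min\{u,v\}-\min\{u',v\}|\le|u-u'|$ we get, for all $p,q\in D$ and $\lambda\in\Lambda$,
\[
|\operatorname{ov}(p^m,\lambda^m)-\operatorname{ov}(q^m,\lambda^m)|\le\|p^m-q^m\|_1\le2^m\|p-q\|.
\]
The bound does not depend on $\lambda$, so $o_m$ is $2^m$-Lipschitz on $D$. Therefore
\[
Y=\bigcap_{k}\bigcup_{m}\{p\in D:o_m(p)<1/k\}
\]
is a $G_\delta$-set in $D$, and $D$ is closed in $B$.

(c) For $u,u',v\ge0$ and $\theta\in[0,1]$,
\[
\min\{\theta u+(1-\theta)u',v\}\le\min\{\max\{u,u'\},v\}\le\min\{u,v\}+\min\{u',v\}.
\]
Summing over cells and taking suprema gives $o_m(\theta p+(1-\theta)q)\le o_m(p)+o_m(q)$. If $p,q\in Y$, both terms on the right tend to $0$ by (a).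

(d) By \eqref{eq:bound} with $A=\{z|m\}$ we have $o_m(\delta_z)\le\frac1{m+1}\to0$, so $\delta_z\in Y$, and $E\subset Y$ by (c). If $p\in\Lambda$, the choice $\lambda=p$ gives $o_m(p)\ge\operatorname{ov}(p^m,p^m)=1$ for all $m$, so $p\notin Y$.
\end{proof}

Part (a) explains why we work with consistent families on the products $\Gamma_m$, although Lemma~\ref{lem:stars} needs only one probability vector on each $I_m$. The $G_\delta$ description in (b) asks that $o_m(p)$ be small at \emph{some} level. Convexity asks that $o_m(p)$ and $o_m(q)$ be small at the \emph{same} level. Monotonicity, which comes from consistency, makes the first condition imply the second.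

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The empty space is a $C$-space, so let $X\ne\emptyset$. Let a sequence of open covers be given. Using a bijection between $\mathbb N$ and the set of pairs $(m,j)$ with $1\le j\le m$, write it as $(\mathcal U_{m,j})_{1\le j\le m}$. Let $\mathcal W_m$ be the open cover by the sets $U_1\cap\dots\cap U_m$, indexed by the tuples $(U_1,\dots,U_m)\in I_m=\mathcal U_{m,1}\times\dots\times\mathcal U_{m,m}$; it refines $\mathcal U_{m,j}$ for each $j\le m$. Form $B$, $D$, $\Lambda$, $Y$ for these $I_m$. By Lemma~\ref{lem:Y}, $Y$ is a convex $G_\delta$-subset of $B$ with $E\subset Y\subset D\setminus\Lambda$. By Proposition~\ref{prop:reduction}(a) and the hypothesis, $F(x)=D(x)\cap Y$ has a continuous selection $f$, and $f(x)\in D(x)\setminus\Lambda$ for all $x$. Proposition~\ref{prop:reduction}(b) gives families $\mathcal V_{m,j}$ of pairwise disjoint open sets whose union covers $X$, and $\mathcal V_{m,j}$ refines $\mathcal W_m$, hence $\mathcal U_{m,j}$.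
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Theorem~\ref{thm:GV} gives (1)$\Rightarrow$(2); this is the only place where paracompactness is used. Statement (2) contains the hypothesis of Theorem~\ref{thm:converse}, which gives (2)$\Rightarrow$(1).
\end{proof}

\section{Test sets in Hilbert space}\label{sec:hilbert}

Let $(I_m)$ again be arbitrary nonempty sets. Let $H$ be the Hilbert sum of the spaces $\ell_2(\Gamma_m)$, that is, the space of sequences $h=(h^m)$ with $h^m\in\ell_2(\Gamma_m)$ and $\|h\|_H^2=\sum_m\|h^m\|_2^2<\infty$; it is $\ell_2$ of the set $\bigsqcup_m\Gamma_m$. Define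
\[
T:B\to H,\qquad T(p)=(2^{-m}p^m)_{m\ge1}.
\]
The map $T$ is linear and injective. Since an $\ell_2$-norm is at most the corresponding $\ell_1$-norm, $\|T(p)\|_H\le\sum_m2^{-m}\|p^m\|_2\le\|p\|$, so $T$ is bounded. For an infinite cardinal $\kappa$ take $I_m=\kappa$ for all $m$ and put
\[
Y_\kappa=T(Y).
\]
In this case $\bigsqcup_m\Gamma_m$ has cardinality $\kappa$, so $H\cong\ell_2(\kappa)$.

Two points need care when the $I_m$ are infinite. The $\ell_2$-norm is then strictly weaker than the $\ell_1$-norm, so the continuity of $T^{-1}$ on $T(D)$ is not automatic. And $T(D)$ need not be closed, because weight can escape: for $I_m=\mathbb N$ let $p_k$ be the average of the point masses at $(i,1,1,\dots)$, $1\le i\le k$; then $\|p_k^m\|_2^2=1/k$, so $T(p_k)\to0\notin T(D)$.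

\begin{lemma}\label{lem:T}
\begin{itemize}
\item[(a)] $T|_D$ is a homeomorphism of $D$ onto $T(D)$.
\item[(b)] $T(D)$ is a $G_\delta$-subset of $H$.
\item[(c)] $T(Y)$ is a convex $G_\delta$-subset of $H$.
\item[(d)] If $(X,T(Y))$ has the selection property, then every LSC mapping $F:X\to Y$ with convex values closed in $Y$ has a continuous selection.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $p_k,p\in D$ with $T(p_k)\to T(p)$. Then $p_k^m(c)\to p^m(c)$ for all $m$ and $c$. Fix $m$ and $\varepsilon>0$, and choose a finite $A\subset\Gamma_m$ with $p^m(A)>1-\varepsilon$. Since $p_k^m$ and $p^m$ have total weight $1$,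
\[
\|p_k^m-p^m\|_1\le\sum_{c\in A}|p_k^m(c)-p^m(c)|+(1-p_k^m(A))+(1-p^m(A)).
\]
As $k\to\infty$ the finite sum tends to $0$ and $p_k^m(A)\to p^m(A)$, so the upper limit is at most $2\varepsilon$. Thus $\|p_k^m-p^m\|_1\to0$ for each $m$. From $\|p_k-p\|\le\sum_{m\le n}2^{-m}\|p_k^m-p^m\|_1+2^{1-n}$, valid for every $n$, we get $p_k\to p$.

(b) For $h\in H$ write $p^m=2^mh^m$. Let $S$ be the set of all $h\in H$ such that, for all $m$, all $c\in\Gamma_m$ and all finite sets $A\subset\Gamma_m$, $J\subset I_{m+1}$,
\[
p^m(c)\ge0,\qquad p^m(A)\le1,\qquad\sum_{i\in J}p^{m+1}(c,i)\le p^m(c).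
\]
Each condition involves finitely many coordinates of $h$, so $S$ is closed. For $h\in S$ let $\sigma_m(h)=\sum_{c\in\Gamma_m}p^m(c)\in[0,1]$. We claim that
\[
T(D)=\{h\in S:\sigma_m(h)=1\text{ for all }m\}=\bigcap_{m,k}\{h\in S:\sigma_m(h)>1-1/k\}.
\]
The set $T(D)$ is contained in the middle set by \eqref{eq:D}. Conversely, let $h\in S$ with $\sigma_m(h)=1$ for all $m$. The numbers $p^m(c)-\sum_ip^{m+1}(c,i)$, $c\in\Gamma_m$, are nonnegative and sum to $\sigma_m(h)-\sigma_{m+1}(h)=0$, so they all vanish. Hence $p=(p^m)\in D$ and $h=T(p)$. Finally, $\{h\in S:\sigma_m(h)>1-1/k\}$ is the union over finite $A\subset\Gamma_m$ of the relatively open sets $\{h\in S:p^m(A)>1-1/k\}$. So $T(D)$ is a $G_\delta$-set in the closed set $S$, hence in $H$.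

(c) By Lemma~\ref{lem:Y}(b) and (a), $T(Y)$ is a $G_\delta$-set in $T(D)$, hence in $H$ by (b). It is convex because $T$ is linear and $Y$ is convex.

(d) The map $T|_Y:Y\to T(Y)$ is a homeomorphism and preserves convexity. So $x\mapsto T(F(x))$ is LSC with convex values closed in $T(Y)$. If $g$ is a continuous selection of it, then $(T|_Y)^{-1}\circ g$ is a continuous selection of $F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hilbert}]
(i) This is Lemma~\ref{lem:T}(c) for $I_m=\kappa$.

(ii) For paracompact $X$, (1)$\Rightarrow$(2) is Theorem~\ref{thm:GV}. For any $X$, (2)$\Rightarrow$(3) follows from (i). For (3)$\Rightarrow$(1) let $X\neq\emptyset$ have the covering property, and let covers $\mathcal U_{m,j}$ be given as in the proof of Theorem~\ref{thm:converse}. The common refinement of the $m$th row has a nonempty subcover of cardinality at most $\kappa$. Index this subcover by $I_m=\kappa$ through a surjection, which is allowed since Section~\ref{sec:encoding} permits repetitions, and call it $\mathcal W_m$. By Proposition~\ref{prop:reduction}(a), statement (3) and Lemma~\ref{lem:T}(d), the mapping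 $F(x)=D(x)\cap Y$ has a continuous selection, and Proposition~\ref{prop:reduction}(b) gives the required families. Lindel\"of spaces are the case $\kappa=\omega$.

(iii) Necessity follows from Theorem~\ref{thm:GV}, since compact spaces are paracompact. For sufficiency let $X\ne\emptyset$ be compact, and take for $\mathcal W_m$ a finite subcover of the common refinement of the $m$th row. Then all $I_m$ and $\Gamma_m$ are finite and nonempty, the set $\bigsqcup_m\Gamma_m$ is countably infinite, and $H\cong\ell_2$. Consider the affine map
\[
\Phi:\prod_mP(\Gamma_m)\to H,\qquad\Phi\big((p^m)_m\big)=(2^{-m}p^m)_m ,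
\]
on a product of finite-dimensional simplices, which is compact in the product topology. Since $\|2^{-m}p^m\|_2\le2^{-m}$, the map $\Phi$ is the uniform limit of its continuous truncations to the first $n$ levels, so it is continuous. Its image is a compact convex set containing $T(D)\supset T(Y)$, and $T(Y)$ is a convex $G_\delta$-set by Lemma~\ref{lem:T}(c). By hypothesis $(X,T(Y))$ has the selection property, and we conclude with Lemma~\ref{lem:T}(d) and Proposition~\ref{prop:reduction} as in (ii).
\end{proof}

\begin{thebibliography}{1}
\bibitem{RS} Du\v{s}an Repov\v{s} and Pavel V. Semenov, \emph{Continuous selections of multivalued mappings}, arXiv:1401.2257 (2014).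
\end{thebibliography}
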